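# Non-compact spaces among the $S(n)$-functionally compact spaces

## Theorems A and B

**Theorem A.** Let $n\ge 2$ be an integer. There is a non-compact $S(n)$-space $X$ with the following property.

> $(P_n)$ For every closed $C\subseteq X$ and every choice of $n$-chains $U_1^x,\dots,U_n^x$ at the points $x\in C$, finitely many of the sets $\operatorname{cl}U_n^x$ cover $C$.

Every $S(n)$-space with $(P_n)$ is $S(n)FC$, hence $S(n)CFC$ and $S(n)FFC$. So, for every $n>1$ and for each of the three classes $S(n)FC$, $S(n)FFC$, $S(n)CFC$, the answer to the question "is every space of the class compact?" is No.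

**Theorem B.** Let $n\ge 1$ and let $X$ be $S(n)FC$, $S(n)CFC$ or $S(n)FFC$. Then
$$X\text{ is compact}\iff X\text{ is }S(n+1)\iff X\text{ is regular}.$$

The question answered by Theorem A comes from Alexander V. Osipov, "Some properties of minimal S(α) and S(α)FC spaces", arXiv:1112.5261 (2011). All proofs below are in ZFC, spaces are nonempty, and $\omega=\{0,1,2,\dots\}$. We now unpack the words in the statements.

**Definition (chain).** Let $X$ be a space, $x\in X$, $n\ge1$. An $n$-chain at $x$ is a sequence $U_1,\dots,U_n$ of open neighbourhoods of $x$ with $\operatorname{cl}U_i\subseteq U_{i+1}$ for $i<n$.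

**Definition ($\theta^n$-closure, $S(n)$).** For $M\subseteq X$ we write $x\notin \operatorname{cl}_{\theta^n}M$ if there is an $n$-chain $U_1,\dots,U_n$ at $x$ with $\operatorname{cl}U_n\cap M=\emptyset$. The space $X$ is an $S(n)$-space if $x\notin\operatorname{cl}_{\theta^n}\{y\}$ for any two distinct points $x,y$.

For $n=1$ this says that $x$ has a neighbourhood whose closure misses $y$, so $S(1)$ means Hausdorff. For $n=2$, if $\operatorname{cl}U_1\subseteq U_2$ and $y\notin\operatorname{cl}U_2$, then $U_1$ and $X\setminus\operatorname{cl}U_2$ are neighbourhoods of $x$ and $y$ with disjoint closures, because $\operatorname{cl}(X\setminus\operatorname{cl}U_2)\subseteq X\setminus U_2$. Conversely, if $U,V$ are such neighbourhoods, then $U,\ X\setminus \operatorname{cl}V$ is a 2-chain as required. So $S(2)$ means Urysohn. Dropping the last set of a chain shows $S(n+1)\Rightarrow S(n)$; in particular every $S(n)$-space is Hausdorff.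

We say that $x,y$ are $S(n)$-separated if $x\notin\operatorname{cl}_{\theta^n}\{y\}$ and $y\notin\operatorname{cl}_{\theta^n}\{x\}$.

**Example 1.** If a clopen set $A$ contains $x$ and not $y$, then the constant chains $A,\dots,A$ and $X\setminus A,\dots,X\setminus A$ show that $x,y$ are $S(n)$-separated for every $n$. Also, a regular Hausdorff space is $S(m)$ for all $m$: choose $U_m\ni x$ open with $y\notin\operatorname{cl}U_m$, then $U_{m-1}\ni x$ with $\operatorname{cl}U_{m-1}\subseteq U_m$, and so on downwards. (Regular means: for every open $W\ni p$ there is an open $V$ with $p\in V\subseteq\operatorname{cl}V\subseteq W$.)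

**Example 2 (an $S(1)$-space that is not $S(2)$).** Take isolated points $(m,k,\varepsilon)$ with $m,k\in\omega$, $\varepsilon\in\{0,1\}$, points $d_m$ with basic neighbourhoods $\{d_m\}\cup\{(m,k,\varepsilon):k\ge k_0,\ \varepsilon=0,1\}$, and points $y_0,y_1$ with basic neighbourhoods $\{y_\varepsilon\}\cup\{(m,k,\varepsilon):m\ge m_0,\ k\in\omega\}$. The space is Hausdorff: $y_0,y_1$ live on different sheets, and $y_\varepsilon$ is separated from $d_m$ by taking $m_0>m$. If $U_1,U_2$ is a 2-chain at $y_0$, then $\operatorname{cl}U_1$ contains all $d_m$ with $m\ge m_0$; so $U_2$ contains points $(m,k,1)$ for every $m\ge m_0$, and $y_1\in\operatorname{cl}U_2$. Thus $y_0\in\operatorname{cl}_{\theta^2}\{y_1\}$. The points $d_m$ glue the two sheets together, and a chain crosses such a gluing in one step. We shall use this mechanism later.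

**Definition (the three classes).** Let $X$ be an $S(n)$-space. It is $S(n)FC$ if every continuous map from $X$ onto an $S(n)$-space is closed. It is $S(n)CFC$ if this holds for all continuous maps onto $S(n)$-spaces all of whose fibres are compact, and $S(n)FFC$ if it holds for all those with finite fibres.

Finite sets are compact, so fewer and fewer maps are tested: $S(n)FC\Rightarrow S(n)CFC\Rightarrow S(n)FFC$. One non-compact $S(n)FC$ space therefore settles all three questions.

**Example 3.** The discrete space $\omega$ is not $S(n)FFC$ for any $n$. The bijection onto $\{0\}\cup\{1/k:k\ge1\}$ sending $0\mapsto 0$, $k\mapsto 1/k$ is continuous with one-point fibres, its target is compact metric, and the image of the closed set $\{1,2,\dots\}$ is not closed.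

## Reversing chains, and why $(P_n)$ suffices

A chain at $y$ can be turned inside out to a chain at $y'$, and one can also let the two points share the $n$ steps.

**Lemma 1.** (a) Let $a,b\ge1$, $a+b=n$. Let $U_1,\dots,U_a$ be an $a$-chain at $y$ and $U_1',\dots,U_b'$ a $b$-chain at $y'$ with $\operatorname{cl}U_a\cap\operatorname{cl}U_b'=\emptyset$. Then $y,y'$ are $S(n)$-separated.
(b) $y\notin\operatorname{cl}_{\theta^n}\{y'\}$ implies $y'\notin\operatorname{cl}_{\theta^n}\{y\}$.

*Proof.* (a) Put $U_{a+l}=X\setminus\operatorname{cl}U'_{b+1-l}$ for $1\le l\le b$. Then $\operatorname{cl}U_a\subseteq X\setminus\operatorname{cl}U_b'=U_{a+1}$. For $l<b$, the open set $U'_{b+1-l}$ is disjoint from $U_{a+l}$, so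
$$\operatorname{cl}U_{a+l}\subseteq X\setminus U'_{b+1-l}\subseteq X\setminus\operatorname{cl}U'_{b-l}=U_{a+l+1}.$$
Finally $\operatorname{cl}U_n=\operatorname{cl}(X\setminus\operatorname{cl}U_1')\subseteq X\setminus U_1'$ misses $y'$. All the sets contain $U_1\ni y$. So $y\notin\operatorname{cl}_{\theta^n}\{y'\}$, and the other statement follows by symmetry.

(b) Let $U_1,\dots,U_n$ be a chain at $y$ with $y'\notin\operatorname{cl}U_n$. The sets $X\setminus\operatorname{cl}U_n,\dots,X\setminus\operatorname{cl}U_1$ contain $y'$, and $\operatorname{cl}(X\setminus\operatorname{cl}U_{i+1})\subseteq X\setminus U_{i+1}\subseteq X\setminus\operatorname{cl}U_i$. So they form an $n$-chain at $y'$. The closure of the last one misses $U_1\ni y$. $\square$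

**Lemma 2.** An $S(n)$-space $X$ with $(P_n)$ is $S(n)FC$.

*Proof.* Let $f:X\to Y$ be continuous onto an $S(n)$-space, $C\subseteq X$ closed and $y\notin f(C)$. For $x\in C$ take an $n$-chain $V_1^x,\dots,V_n^x$ at $f(x)$ with $y\notin\operatorname{cl}V_n^x$. Since $\operatorname{cl}f^{-1}(V)\subseteq f^{-1}(\operatorname{cl}V)$, the sets $U_i^x=f^{-1}(V_i^x)$ form an $n$-chain at $x$, and $\operatorname{cl}U_n^x\subseteq f^{-1}(\operatorname{cl}V_n^x)$. By $(P_n)$, $f(C)$ is contained in a finite union of sets $\operatorname{cl}V_n^x$. This union is closed and misses $y$. So no point outside $f(C)$ is in its closure. $\square$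

So we need a non-compact $S(n)$-space with $(P_n)$. Compact spaces have $(P_n)$, of course. Here is the simplest case in the other direction: *a regular space with $(P_n)$ is compact*. Given an open cover, choose for each $x$ a member $G_x\ni x$ and, by regularity, an $n$-chain at $x$ with $\operatorname{cl}U_n^x\subseteq G_x$. By $(P_n)$ with $C=X$, finitely many $G_x$ cover $X$. The next section sharpens this: even $S(n+1)$ is forbidden.

## Theorem B: an $S(n+1)$-space in any of the classes is compact

A compact Hausdorff space is regular, and a regular Hausdorff space is $S(n+1)$ by Example 1. All three classes are contained in $S(n)FFC$. So it remains to prove that an $S(n)FFC$ space which is $S(n+1)$ is compact.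

**Step 1. A covering property extracted from one-point fibres.** *Let $X$ be $S(n)FFC$, $p\in X$, and for each $x\ne p$ let $U_1^x,\dots,U_n^x$ be an $n$-chain at $x$ with $p\notin\operatorname{cl}U_n^x$. Then for every open $W\ni p$, the set $X\setminus W$ is covered by finitely many $\operatorname{cl}U_n^x$.*

The idea is to coarsen the topology at $p$ only, and to test the identity map. Let $\tau'$ consist of all open $O\subseteq X$ such that either $p\notin O$, or $O\supseteq X\setminus\bigcup_{x\in\Phi}\operatorname{cl}U_n^x$ for some finite $\Phi\subseteq X\setminus\{p\}$. This is a topology: unions are clear, and for two sets containing $p$ one takes the union of the two finite sets $\Phi$. It is coarser than the given one. As $X$ is $T_1$, removing $p$ from an open set leaves an open set, so points other than $p$ have the same neighbourhoods in both topologies.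

We show that $(X,\tau')$ is $S(n)$. Each $U_i^x$ is $\tau'$-open, as $p\notin U_i^x$. The set $X\setminus\operatorname{cl}U_n^x$ is a $\tau'$-open neighbourhood of $p$ disjoint from $U_n^x$; hence $p$ is in neither closure of any subset of $U_n^x$, and subsets of $U_n^x$ have the same closure in both topologies. Thus $U_1^x,\dots,U_n^x$ is a $\tau'$-chain at $x$ whose last closure misses $p$. By Lemma 1(b), $p$ and $x$ are $S(n)$-separated in $\tau'$. Now let $x\ne z$ both differ from $p$. Take an $n$-chain $A_1,\dots,A_n$ at $x$ in $X$ with $z\notin\operatorname{cl}A_n$. The sets $A_i\cap U_i^x$ are $\tau'$-open, their closures agree in both topologies, and $\operatorname{cl}(A_i\cap U_i^x)\subseteq \operatorname{cl}A_i\cap\operatorname{cl}U_i^x\subseteq A_{i+1}\cap U_{i+1}^x$ for $i<n$. So they form a $\tau'$-chain at $x$ whose last closure misses $z$.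

The identity $X\to(X,\tau')$ is continuous with one-point fibres onto an $S(n)$-space, hence closed. So $\tau'$ is the original topology and $W\in\tau'$. As $p\in W$, this is the claim.

**Step 2. The extra step of a chain gives regularity.** *An $S(n)FFC$ space $X$ that is $S(n+1)$ is regular.* Let $W\ni p$ be open. For $x\ne p$ take an $(n+1)$-chain $U_1^x,\dots,U_{n+1}^x$ at $x$ with $p\notin\operatorname{cl}U_{n+1}^x$, and put $V^x=X\setminus\operatorname{cl}U_{n+1}^x\ni p$. Then $\operatorname{cl}V^x\subseteq X\setminus U_{n+1}^x$ is disjoint from $\operatorname{cl}U_n^x$. By Step 1, $X\setminus W\subseteq\bigcup_{l\le m}\operatorname{cl}U_n^{x_l}$ for some $x_1,\dots,x_m$. With $V=\bigcap_{l\le m}V^{x_l}$ (and $V=X$ if $m=0$) we get $p\in V$ and $\operatorname{cl}V\subseteq W$.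

**Step 3. Regularity gives compactness.** *A regular $S(n)FFC$ space $X$ is compact.* Let $\mathcal G$ be an open cover and $p\in G_0\in\mathcal G$. For each $x\ne p$ choose $G_x\in\mathcal G$ with $x\in G_x$ and, by regularity, an $n$-chain at $x$ with $\operatorname{cl}U_n^x\subseteq G_x\setminus\{p\}$. By Step 1, $X\setminus G_0$ is covered by finitely many $G_x$. Theorem B is proved. $\square$

The space we look for must therefore be $S(n)$ and fail $S(n+1)$. Chains of length $n$ must separate points, and yet every chain must cover almost everything after $n$ steps.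

## Ultrafilters and a MAD family split into infinitely many rich parts

Let $G$ be a countably infinite set. Recall that $\beta G$ is the set of ultrafilters on $G$; for $B\subseteq G$, $\hat B$ is the set of ultrafilters containing $B$, and $B^*$ the set of non-principal ones. The sets $\hat B$ form a base of the compact Hausdorff space $\beta G$; each $\hat B$ is clopen and is the closure of $B$, where $g\in G$ is identified with the principal ultrafilter at $g$. We have $A^*\cap B^*=(A\cap B)^*$, and $A^*=\emptyset$ iff $A$ is finite. A map $x:G\to\omega$ extends to a continuous $\hat x:\beta G\to\beta\omega$, $\hat x(p)=\{A:x^{-1}(A)\in p\}$, and $\hat x(\hat T)=\widehat{x(T)}$ for $T\subseteq G$: the image of $\hat T$ is compact, contains $x(T)$ and lies in $\widehat{x(T)}=\operatorname{cl}x(T)$.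

We say that $A$ *hits* $N$ if $A\cap N$ is infinite, and write $A\subseteq^*B$ if $A\setminus B$ is finite. An almost disjoint family consists of infinite subsets of $\omega$, no two of which hit each other; it is MAD if it is maximal. Maximality says exactly that every infinite set hits a member. The two sets of even and of odd numbers form a finite MAD family; starting from a partition of $\omega$ into infinitely many infinite sets, Zorn's lemma gives an infinite one.

**Lemma 3.** There are an infinite MAD family $\mathcal M$ on $\omega$ and a partition $\mathcal M=\bigsqcup_{k\in\omega}\mathcal M_k$ such that, with $\mathcal I$ the ideal generated by $\mathcal M$ and the finite sets, every $A\notin\mathcal I$ hits infinitely many members of each $\mathcal M_k$.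

*Proof.* Let $\mathcal N$ be an infinite MAD family, $\mathcal I(\mathcal N)$ the ideal generated by it and the finite sets, and $\mathcal I^+=P(\omega)\setminus\mathcal I(\mathcal N)$.

**Step 1. Recognise $\mathcal I^+$.** *$A\in\mathcal I^+$ iff $A$ hits infinitely many $N\in\mathcal N$.* If $A$ hits only $N_1,\dots,N_k$, then $A\setminus\bigcup_lN_l$ hits no member, so it is finite by maximality, and $A\in\mathcal I(\mathcal N)$. Conversely, if $A\subseteq^*N_1\cup\dots\cup N_k$, then $A$ hits no members other than these, by almost disjointness.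

**Step 2. Diagonalise through decreasing sequences.** *If $A_0\supseteq A_1\supseteq\cdots$ are in $\mathcal I^+$, there is $B\in\mathcal I^+$ with $B\subseteq A_0$ and $B\setminus A_k$ finite for all $k$.* Let $\mathcal H$ be the set of $N\in\mathcal N$ that hit every $A_k$. Suppose $\mathcal H$ is finite. The sets $A_k\setminus\bigcup\mathcal H$ are in $\mathcal I^+$, decreasing and infinite, so there is an infinite $B'\subseteq A_0\setminus\bigcup\mathcal H$ almost contained in each. By maximality $B'$ hits some $N$; this $N$ hits all $A_k$, so $N\in\mathcal H$, contradicting $B'\cap\bigcup\mathcal H=\emptyset$. So there are distinct $N_0,N_1,\dots$ in $\mathcal H$. Choose distinct points $b_{l,k}\in A_k\cap N_l$ for $l\le k$ and let $B$ be the set of all of them. Points $b_{l,k'}$ with $k'\ge k$ are in $A_k$, so $B\setminus A_k$ is finite. $B$ hits every $N_l$, so $B\in\mathcal I^+$ by Step 1.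

**Step 3. Split a full family in two.** Call $\mathcal B\subseteq\mathcal N$ *$T$-full* (for $T\in\mathcal I^+$) if every $A\in\mathcal I^+$ with $A\subseteq T$ hits a member of $\mathcal B$. *If $\mathcal B$ is $T$-full, there are $T'\subseteq T$ in $\mathcal I^+$ and a partition $\mathcal B=\mathcal B^0\sqcup\mathcal B^1$ into two $T'$-full families.* Fix an injection $N\mapsto x_N$ of $\mathcal B$ into $2^\omega$ and let $\mathcal B_{k,\varepsilon}=\{N\in\mathcal B:x_N(k)=\varepsilon\}$. Suppose the claim fails. Put $T_0=T$. Given $T_k\subseteq T$ in $\mathcal I^+$, the families $\mathcal B_{k,0},\mathcal B_{k,1}$ are not both $T_k$-full, so there are $\varepsilon_k\in\{0,1\}$ and $T_{k+1}\subseteq T_k$ in $\mathcal I^+$ hitting no member of $\mathcal B_{k,1-\varepsilon_k}$. Let $B\in\mathcal I^+$, $B\subseteq T$, be as in Step 2 for $(T_k)$. If $B$ hits $N\in\mathcal B$, then every $T_{k+1}$ hits $N$, so $x_N(k)=\varepsilon_k$ for all $k$. Hence $B$ hits at most one $N\in\mathcal B$. Removing this $N$ from $B$ gives a subset of $T$ in $\mathcal I^+$ hitting no member of $\mathcal B$, contradicting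 that $\mathcal B$ is $T$-full.

**Step 4. Iterate and restrict.** $\mathcal B_0=\mathcal N$ is $T_0$-full for $T_0=\omega$, and $\omega\in\mathcal I^+$ by Step 1. Iterating Step 3 we get $T_0\supseteq T_1\supseteq\cdots$ in $\mathcal I^+$ and $\mathcal B_k=\mathcal C_k\sqcup\mathcal B_{k+1}$ with $\mathcal C_k$ and $\mathcal B_{k+1}$ both $T_{k+1}$-full. Let $T\in\mathcal I^+$ be as in Step 2 for $(T_k)$. If $A\subseteq T$ is in $\mathcal I^+$, then so is $A\cap T_{k+1}$, and so $A$ hits a member of $\mathcal C_k$. If $A$ hit only finitely many members of $\mathcal C_k$, removing them from $A$ would give a subset of $T$ in $\mathcal I^+$ that hits none of them, contradicting what was just said. So $A$ hits infinitely many members of every $\mathcal C_k$.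

Let $\mathcal M=\{N\cap T:N\in\mathcal N,\ N\text{ hits }T\}$. It is a MAD family on $T$, infinite by Step 1, and distinct $N$ give distinct $N\cap T$. A set $A\subseteq T$ is in the ideal generated by $\mathcal M$ and the finite sets iff $A\in\mathcal I(\mathcal N)$, because members of $\mathcal N$ not hitting $T$ contribute only finite sets. Let $\mathcal M_k$ for $k\ge1$ consist of the sets coming from $\mathcal C_k$, and let $\mathcal M_0$ be the rest, which contains what comes from $\mathcal C_0$. Identify $T$ with $\omega$. $\square$

Any countably infinite set $I$ may serve as index set instead of $\omega$: we write $\mathcal M=\bigsqcup_{i\in I}\mathcal M_i$.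

**Definition (the space $\Psi$).** $F^i=\bigcup\{M^*:M\in\mathcal M_i\}$ for $i\in I$, $D=\bigcup_iF^i$, and $\Psi=\omega\cup D\subseteq\beta\omega$. A set $T\subseteq\omega$ is *small* if $T^*\subseteq D$.

If $T$ is small, then $\hat T\subseteq\Psi$ is a compact set containing $T$; conversely, if $\operatorname{cl}_\Psi T$ is compact, it contains $\hat T$, and $T$ is small. So small means: with compact closure in $\Psi$. For example each $M\in\mathcal M$ is small. We need four facts.

**(Ψ1)** *$\Psi$ is open in $\beta\omega$; the $F^i$ are pairwise disjoint, closed in $\Psi$, and $\{F^i\}$ is locally finite in $\Psi$.* Indeed $\Psi$ is the union of $\omega$ and the open sets $\hat M$. The sets $M^*$ are pairwise disjoint. A point of $M^*$ with $M\in\mathcal M_i$ has the neighbourhood $\hat M\subseteq\omega\cup F^i$, and points of $\omega$ are isolated.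

**(Ψ2)** *If $A\subseteq\omega$ is not small, $i\in I$ and $K_0\subseteq\Psi$ is compact, then $(A^*\cap F^i)\setminus K_0\ne\emptyset$.* Otherwise $A^*\cap F^i=A^*\cap(F^i\cap K_0)$ is compact, so it is covered by finitely many $M_1^*,\dots,M_k^*$ with $M_l\in\mathcal M_i$. If $A$ hits $M\in\mathcal M_i$, then $\emptyset\ne A^*\cap M^*\subseteq A^*\cap F^i$ meets some $M_l^*$, so $M=M_l$. Thus $A$ hits only finitely many members of $\mathcal M_i$, and $A\in\mathcal I$ by Lemma 3. Then $A$ is almost covered by finitely many members of $\mathcal M$, so $A^*\subseteq D$, a contradiction.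

**(Ψ3)** *Every infinite $A\subseteq\omega$ hits some $M\in\mathcal M$, and $\hat M\subseteq\Psi$ is compact.* This is maximality.

**(Ψ4)** *$\omega$ is not small, and $\Psi$ is not compact.* If $D=\omega^*$, compactness of $\omega^*$ gives finitely many $M\in\mathcal M$ whose sets $M^*$ cover $\omega^*$; these almost cover $\omega$, and any further member of the infinite family $\mathcal M$ would hit one of them, a contradiction. So $\Psi$ is a proper dense subset of $\beta\omega$, hence not compact.

Lemma 3 is needed for (Ψ2). If some $\mathcal M_i$ were finite, then $F^i$ would be compact and (Ψ2) would fail for $K_0=F^i$.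

## A direct attachment that fails to be Hausdorff

By itself, $\Psi$ is locally compact Hausdorff, so regular, so it cannot have $(P_n)$. We must make its neighbourhoods bigger. Take $I=\omega$. The obvious attempt is to let the closed set $F^g$ converge to the point $g\in\omega$: declare $U\subseteq\Psi$ open iff it is open in $\Psi$ and, for each $g\in U\cap\omega$, contains $F^g\setminus H$ for some compact $H\subseteq F^g$.

This breaks at once. *An open $O\subseteq\Psi$ containing $F^g\setminus H$ contains all points of $\omega$ outside a small set.* For let $T=\omega\setminus O$. If $T$ is not small, (Ψ2) gives $q\in T^*\cap F^g\setminus H\subseteq O$; as $q$ is in the closure of $T$, the open set $O$ meets $T$, a contradiction. The union of two small sets is small and $\omega$ is not small. So neighbourhoods of any two points $g,g'\in\omega$ intersect.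

The attachment itself is good: it spreads neighbourhoods over almost everything. It acts too early. We want $F^g\setminus H$ to be in the *closure* of each neighbourhood of $g$, not in the neighbourhood itself. To arrange this we put infinitely many copies $F^g\times\{k\}$ next to $F^g$, converging to $F^g$, and let only the copies converge to $g$.

## Layered walls over a locally compact space

We do this once in general, since we shall apply it to two different spaces.

**Definition (wall data).** Wall data consist of a Hausdorff space $E$ with a base of compact open sets, a dense set $G\subseteq E$ of isolated points, and closed sets $F_g\subseteq E\setminus G$ $(g\in G)$ which are pairwise disjoint and form a locally finite family. The *wall space* is $X=E\sqcup L$ with $L=\bigsqcup_{g\in G}F_g\times\omega$. A set $U\subseteq X$ is open iff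

* (W1) $U\cap E$ is open in $E$, and $\{d\in F_g:(d,k)\in U\}$ is open in $F_g$ for all $g,k$;
* (W2) if $d\in F_g\cap U$, then $N\times[m,\omega)\subseteq U$ for some neighbourhood $N$ of $d$ in $F_g$ and some $m$;
* (W3) if $g\in G\cap U$, then $(F_g\setminus H)\times\omega\subseteq U$ for some compact $H\subseteq F_g$;
* (W4) if $e\in U\cap(E\setminus G)$, then there is a neighbourhood $W$ of $e$ in $E$ with $F_h\times\omega\subseteq U$ for all $h\in W\cap G$.

A simple example of wall data: $E=\Psi$ with $I=\omega$, $G=\omega$, $F_g=F^g$, by (Ψ1).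

This is a topology: $\emptyset$ and $X$ are open, unions are clear, and for $U\cap U'$ one uses $N\cap N'$ and $\max(m,m')$ in (W2), $H\cup H'$ in (W3), $W\cap W'$ in (W4). Compact open subsets of $E$ are clopen in $E$, and each $F_g$ has a base of compact relatively open sets. We use the word *slice* of $U$ over $F_h$ at height $k$ for $\{d\in F_h:(d,k)\in U\}$.

We also consider the condition

(Acc) every infinite $T\subseteq G$ has an accumulation point in $E\setminus G$.

**Lemma 4.** Let $X$ be a wall space.
(a) $L$ is open in $X$ and carries the topology of the sum of the products $F_g\times\omega$ ($\omega$ discrete). $E$ is closed and carries its original topology. For $O$ open in $E$, the set $O^\sharp=O\cup\bigcup_{h\in O\cap G}F_h\times\omega\cup\bigcup_{g}(F_g\cap O)\times\omega$ is open in $X$, and $O^\sharp\cap E=O$.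
(b) A point of $L$ and any other point of $X$ are $S(n)$-separated for every $n$.
(c) For compact $H\subseteq F_g$, the set $H\cup(H\times\omega)$ is compact.
(d) If (Acc) holds, every closed $C\subseteq X$ with $C\subseteq L$ is compact.

*Proof.* (a) For subsets of $L$, conditions (W2)–(W4) are vacuous. This gives the statements on $L$, and $E=X\setminus L$ is closed. For $O^\sharp$: its slice over $F_g$ is $F_g$ or $F_g\cap O$; take $N=F_g\cap O$, $m=0$ in (W2), $H=\emptyset$ in (W3), $W=O$ in (W4). Together with (W1) this shows that $E$ has its original topology.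

(b) Let $N\subseteq F_g$ be compact and open in $F_g$. Then $N\times\{k\}$ is open. Its complement satisfies (W1) as $N$ is closed in $F_g$, (W2) with $m=k+1$, (W3) with $H=N$ at $g$ and $H=\emptyset$ elsewhere, and (W4) with $W=E\setminus\{g\}$. So $N\times\{k\}$ is clopen. Such sets, with $N$ small enough, separate $(d,k)\in L$ from any other point, and Example 1 applies.

(c) Given an open cover, (W2) and compactness of $H$ give finitely many members covering $H\cup(H\times[m,\omega))$ for some $m$. The rest, $H\times\{0,\dots,m-1\}$, is compact.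

(d) Suppose $C$ meets $F_g\times\omega$ for all $g$ in an infinite $T\subseteq G$. Let $e\in E\setminus G$ be an accumulation point of $T$. By (W4) every open set containing $e$ contains $F_h\times\omega$ for some $h\in T$, so it meets $C$; thus $e\in C$, contradicting $C\subseteq L$. So only finitely many $g$ occur. For each of them $g\notin C$, and (W3) for $X\setminus C$ gives a compact $H_g\subseteq F_g$ with $C\cap(F_g\times\omega)\subseteq H_g\times\omega$. Since $H_g\cap C=\emptyset$, (W2) and compactness of $H_g$ give $m$ with $C\cap(F_g\times\omega)\subseteq H_g\times\{0,\dots,m-1\}$. So $C$ is a closed subset of a compact set. $\square$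

### Sets grown from a part of $G$

To show that points of $E$ are separated we need a supply of open sets whose closures we can compute. For $J\subseteq G$ put
$$J^+=E\setminus\operatorname{cl}_E(G\setminus J),$$
the largest open subset of $E$ meeting $G$ in $J$ only. Since points of $G$ are isolated and $G$ is dense, $J^+\cap G=J$ and $J^+\subseteq\operatorname{cl}_EJ$; and $J\subseteq J_*$ gives $J^+\subseteq J_*^+$. If $K$ is clopen in $E$ and $S=K\cap G$, then $K=\operatorname{cl}_ES=S^+$.

**Definition (prepared pair).** Let $y\ne y'$ in $E$. Choose disjoint compact open sets $K\ni y$, $K'\ni y'$ in $E$, with $K=\{y\}$ if $y\in G$ and $K'=\{y'\}$ if $y'\in G$. By local finiteness and compactness, $Z_0=\{h\in G:F_h\cap(K\cup K')\ne\emptyset\}$ is finite. Delete the finitely many isolated points of $Z_0\setminus\{y\}$ from $K$, and those of $Z_0\setminus\{y'\}$ from $K'$. This does not change the sets $F_h\cap K$, $F_h\cap K'$ (as $F_h\cap G=\emptyset$), nor $Z_0$. Hence we may assume $K\cap Z_0\subseteq\{y\}$ and $K'\cap Z_0\subseteq\{y'\}$. Put $Z=Z_0\setminus\{y,y'\}$, $S=K\cap G$, $S'=K'\cap G$.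 The sets $S,S',Z$ are pairwise disjoint, and $K=\operatorname{cl}_ES=S^+$, $K'=\operatorname{cl}_ES'=S'^+$.

Let $F_h^\bullet=F_h$ for $h\ne y$ and, if $y\in G$, $F_y^\bullet=F_y\setminus K'$. Let $F_h^\circ=F_h$ for $h\ne y'$ and, if $y'\in G$, $F_{y'}^\circ=F_{y'}\setminus K$. These sets are clopen in $F_h$.

**Definition (admissible set).** $J\subseteq G$ is *admissible for $y$* if

* (J1) $S\subseteq J$ and $J\cap(S'\cup Z)=\emptyset$;
* (J2) $F_h\cap J^+\subseteq K$ for every $h\in G\setminus J$.

For such $J$ put
$$U(J)=J^+\cup\bigcup_{h\in J}F_h^\bullet\times\omega\ \cup\bigcup_{h\in G\setminus J}(F_h\cap K)\times\omega,\qquad R(J)=\operatorname{cl}_EJ\cup\bigcup_{h\in J}F_h^\bullet .$$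
Admissibility for $y'$, and $U'(J')$, $R'(J')$, are defined by exchanging the roles of $y,K,S,F_h^\bullet$ and $y',K',S',F_h^\circ$. For example, $S$ is admissible for $y$: (J2) holds because $S^+=K$.

**Lemma 5.** Let $J$ be admissible for $y$. Then:
(a) $K'\cap\operatorname{cl}_EJ=\emptyset$, and $F_h^\bullet\cap K'=\emptyset$ for $h\in J$;
(b) $U(J)$ is an open neighbourhood of $y$;
(c) $\operatorname{cl}U(J)\subseteq R(J)\cup(U(J)\cap L)$;
(d) if $J_*\supseteq J$ is admissible for $y$ and $R(J)\subseteq J_*^+$, then $\operatorname{cl}U(J)\subseteq U(J_*)$.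

*Proof.* (a) $K'$ is open and $K'\cap J=S'\cap J=\emptyset$. For the second part, $h=y$ is clear by definition. If $h\ne y$ and $F_h\cap K'\ne\emptyset$, then $h\in Z_0$; as $h\notin Z$, $h=y'$, so $h\in S'$, contradicting (J1).

(b) $y\in K=S^+\subseteq J^+$. (W1) is clear. (W2): let $d\in F_h\cap J^+$. If $h\in J$, then $d\notin K'$ by (a), so $d\in F_h^\bullet$; take $N=F_h^\bullet$, $m=0$. If $h\notin J$, then $d\in F_h\cap K$ by (J2); take $N=F_h\cap K$, $m=0$. (W3): for $h\in J^+\cap G=J$ take $H=F_h\setminus F_h^\bullet$, which is $\emptyset$ or the compact set $F_y\cap K'$. (W4): take $W=J^+\setminus\{y\}$ if $y\in G$, and $W=J^+$ otherwise.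

(c) The slices $F_h^\bullet$ and $F_h\cap K$ are clopen in $F_h$, so $U(J)\cap L$ is closed in the open set $L$, and no point of $L\setminus U(J)$ is in the closure. Let $e\in E\setminus R(J)$; we find a neighbourhood of $e$ disjoint from $U(J)$.

If $e=g\in G$, then $g\notin J$. The set $\{g\}\cup(F_g\setminus K)\times\omega$ is open (take $H=F_g\cap K$ in (W3)) and disjoint from $U(J)$, whose slices over $F_g$ are $F_g\cap K$.

If $e\notin G$, note that $R(J)$ is closed in $E$, since the closed sets $F_h^\bullet$ form a locally finite family. Choose an open $N\ni e$ in $E$ disjoint from $R(J)$ and from the finite set $\{h\in G:F_h\cap K\ne\emptyset\}$. Then $N^\sharp\cap U(J)=\emptyset$: in $E$, $N\cap J^+\subseteq N\cap\operatorname{cl}_EJ=\emptyset$. Over $F_h$ with $h\in J$, we have $h\in R(J)$, so $h\notin N$, and the slice of $N^\sharp$ is $F_h\cap N$, which misses $F_h^\bullet\subseteq R(J)$. Over $F_h$ with $h\notin J$ the slice of $U(J)$ is $F_h\cap K$; if it is nonempty, then $h\notin N$, the slice of $N^\sharp$ is $F_h\cap N$, and $N\cap K=\emptyset$ because $K=\operatorname{cl}_ES\subseteq R(J)$.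

(d) By (c) it remains to compare slices. Over $h\in J$ and over $h\notin J_*$ they agree. If $h\in J_*\setminus J$, then $h\ne y$ (if $y\in G$, then $y\in S\subseteq J$), so $F_h\cap K\subseteq F_h=F_h^\bullet$. $\square$

**Lemma 6.** Let $J$ be admissible for $y$, $J'$ admissible for $y'$, $J\cap J'=\emptyset$. Suppose $\operatorname{cl}_EJ\cap\operatorname{cl}_EJ'=\emptyset$, $F_h^\bullet\cap\operatorname{cl}_EJ'=\emptyset$ for $h\in J$, and $F_h^\circ\cap\operatorname{cl}_EJ=\emptyset$ for $h\in J'$. Then $\operatorname{cl}U(J)\cap\operatorname{cl}U'(J')=\emptyset$.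

*Proof.* By Lemma 5(c) and its symmetric version we need $R(J)\cap R'(J')=\emptyset$ and disjoint slices. The first follows from the three assumptions and $F_h\cap F_{h'}=\emptyset$ for $h\in J$, $h'\in J'$ (as $h\ne h'$). Over $F_h$ with $h\in J$ the slices are $F_h^\bullet$ and $F_h\cap K'$, disjoint by Lemma 5(a). For $h\in J'$ argue symmetrically. For all other $h$ they are $F_h\cap K$ and $F_h\cap K'$. $\square$

### Captured points

For $(P_n)$ we go the other way: given an arbitrary chain, which part of $G$ must it swallow?

**Definition (captured sets).** For an $n$-chain $U_1,\dots,U_n$ at a point of a wall space let $Q_i=\{h\in G:\{h\}\cup F_h\times\omega\subseteq U_i\}$. Clearly $Q_1\subseteq\cdots\subseteq Q_n$.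

**Lemma 7.** Let $n\ge2$ and let $U_1,\dots,U_n$ be an $n$-chain at $z\in E$ in a wall space.
(a) If $e\in U_i\cap(E\setminus G)$, some neighbourhood $W$ of $e$ in $E$ has $W\cap G\subseteq Q_i$.
(b) $\operatorname{cl}_EQ_i\subseteq\operatorname{cl}U_i$, and $\operatorname{cl}_EQ_i\subseteq U_{i+1}$ for $i<n$.
(c) There is a point in $U_1\cap G$, and for every $c\in U_1\cap G$ there is a compact $H\subseteq F_c$ with $F_c\setminus H\subseteq\operatorname{cl}U_1\subseteq U_2$.

*Proof.* (a) is (W4) and (W1), (b) is clear. (c) $U_1\cap E$ is open and nonempty and $G$ is dense. For $c\in U_1\cap G$, (W3) gives a compact $H$ with $(F_c\setminus H)\times\omega\subseteq U_1$. By (W2) every open set containing $d\in F_c$ contains some $(d,k)$; so $F_c\setminus H\subseteq\operatorname{cl}U_1$. $\square$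

**Lemma 8.** Let $X$ be a wall space with (Acc), $n\ge2$. Suppose that for every $n$-chain at a point of $E$ the set $\operatorname{cl}_E(G\setminus Q_n)$ is compact. Then $X$ has $(P_n)$.

*Proof.* Let $C$ be closed with chains $U_i^x$ at $x\in C$. If $C\cap E=\emptyset$, $C$ is compact by Lemma 4(d), and finitely many $U_1^x\subseteq\operatorname{cl}U_n^x$ cover it. Otherwise fix $z\in C\cap E$, form $Q_n$ for the chain at $z$, and put $T=G\setminus Q_n$, $K_T=\operatorname{cl}_ET$, a compact set. We have $E=\operatorname{cl}_EQ_n\cup K_T$, $\operatorname{cl}_EQ_n\subseteq\operatorname{cl}U_n^z$, and $F_h\times\omega\subseteq U_n^z$ for $h\in Q_n$. Hence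
$$C\setminus\operatorname{cl}U_n^z\subseteq K_T\cup\bigcup_{h\in T}F_h\times\omega.$$
For $e\in K_T$ let $O_e=U_1^e$ if $e\in C$ and $O_e=X\setminus C$ if $e\notin C$. If $e\notin G$, choose by (W1), (W4) an open $W_e\ni e$ in $E$ with $W_e\subseteq O_e$ and $F_h\times\omega\subseteq O_e$ for $h\in W_e\cap G$. If $e=g\in G$, let $W_g=\{g\}$ and choose by (W3) a compact $H_g\subseteq F_g$ with $(F_g\setminus H_g)\times\omega\subseteq O_g$. Finitely many $W_{e_1},\dots,W_{e_m}$ cover $K_T\supseteq T$. Therefore
$$K_T\cup\bigcup_{h\in T}F_h\times\omega\subseteq\bigcup_{l\le m}O_{e_l}\cup\bigcup_{l:\,e_l\in G}H_{e_l}\times\omega.$$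
Since $O_{e_l}\cap C=\emptyset$ when $e_l\notin C$, the set $C$ is covered by $\operatorname{cl}U_n^z$, the sets $\operatorname{cl}U_n^{e_l}$ with $e_l\in C$, and the sets $C\cap(H_{e_l}\cup H_{e_l}\times\omega)$ with $e_l\in G$. The latter are closed subsets of compact sets (Lemma 4(c)), hence covered by finitely many $U_1^x\subseteq\operatorname{cl}U_n^x$ with $x\in C$. $\square$

## The case $n=2$: walls over $\Psi$

Let $X_2$ be the wall space of $E=\Psi$, $G=\omega$, $F_c=F^c$ ($I=\omega$). It is not compact, since its closed subspace $\Psi$ is not compact. (Acc) follows from (Ψ3).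

**Step 1. $X_2$ is $S(2)$.** By Lemma 4(b) only points $y\ne y'$ of $E$ matter. Take a prepared pair, $J=S$ and $J'=S'$. They are admissible and disjoint, $\operatorname{cl}_ES=K$ and $\operatorname{cl}_ES'=K'$ are disjoint, and $F_h^\bullet\cap K'=\emptyset$ for $h\in S$ by Lemma 5(a); symmetrically for $F_h^\circ$. By Lemma 6, $U(S)$ and $U'(S')$ have disjoint closures, and Lemma 1(a) with $a=b=1$ applies.

**Step 2. Chains of length 2 capture all but a small set.** *For a 2-chain $U_1,U_2$ at $z\in E$, the set $\omega\setminus Q_2$ is small.* Let $c$ and $H$ be as in Lemma 7(c). If $T=\omega\setminus Q_2$ is not small, (Ψ2) gives $q\in T^*\cap F^c\setminus H\subseteq U_2$. By Lemma 7(a) some neighbourhood $W$ of $q$ has $W\cap\omega\subseteq Q_2$. But $q\in\operatorname{cl}T$ and $T\cap Q_2=\emptyset$, a contradiction.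

By Lemma 8, $X_2$ has $(P_2)$. With Lemma 2, Theorem A is proved for $n=2$.

## What goes wrong with $X_2$ for $n=3$, and the remedy

We know from Theorem B that $X_2$ cannot be $S(3)$. Let us see why. *No two points $c\ne c'$ of $\omega$ are $S(3)$-separated in $X_2$.* Suppose $U_1,U_2,U_3$ is a chain at $c$ with $c'\notin\operatorname{cl}U_3$. By Step 2, $\omega\setminus Q_2$ is small, so $\Psi\setminus\operatorname{cl}_EQ_2$ is contained in a compact $K_0\subseteq\Psi$, and $\Psi\setminus K_0\subseteq\operatorname{cl}U_2\subseteq U_3$. On the other hand $V=X_2\setminus\operatorname{cl}U_3$ is a neighbourhood of $c'$, so by (W3), (W2) there is a compact $H'$ with $F_{c'}\setminus H'\subseteq\operatorname{cl}V\subseteq X_2\setminus U_3$. Hence $F^{c'}\subseteq H'\cup K_0$, contradicting (Ψ2) for $A=\omega$.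

The trouble is that the wall of $c$ leans against all of $\omega$, so that two steps fill everything. For larger $n$ the wall of $c$ should lean only against a part of $G$ reserved for $c$, the "children" of $c$. These parts should be disjoint for different $c$, and each of them should be as rich as $\omega$, so that (Ψ2) can be used. This suggests many copies of $\omega$ with a common projection $x$ to $\omega$. Every point needs a wall, so every child needs children of its own: we obtain a tree. After the second step a chain at $c$ covers almost all children of $c$. To reach the rest of $G$ in later steps, we glue ultrafilters in different copies which lie over the same point of some $F^i$, as the points $d_m$ in Example 2 glue two sheets. A chain crosses a gluing in one step, and (Ψ2) makes every $F^i$ rich enough for a crossing to carry almost everything along.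

For $n=3$ one gluing suffices: all copies at once, over one set $F^r$. For larger $n$ we delay: each copy comes in $t=\lfloor n/2\rfloor$ levels, and a chain must climb the levels inside the family of $c$, then merge with all other families at the top level $t$, then descend. The order in which parts of $G$ will be captured is
$$n=2t+1:\quad G_{c,1},\ G_{c,2},\ \dots,\ G_{c,t},\ \mathrm{Lev}_t,\ \mathrm{Lev}_{t-1},\ \dots,\ \mathrm{Lev}_1\quad\text{at steps } 2,3,\dots,2t+1;\tag{1}$$
$$n=2t:\quad G_{c,1},\ G_{c,2},\ \dots,\ G_{c,t-1},\ \mathrm{Lev}_t,\ \mathrm{Lev}_{t-1},\ \dots,\ \mathrm{Lev}_1\quad\text{at steps } 2,3,\dots,2t.\tag{2}$$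
In the even case one step must be saved, so a chain jumps from level $t-1$ of the family directly to all of $\mathrm{Lev}_t$. The price will be that points of level $t$ belong to nobody when we separate points.

## The glued space $E$ over a tree of copies, $n\ge3$

Fix $n\ge3$ and $t=\lfloor n/2\rfloor$, so $n=2t$ (then $t\ge2$) or $n=2t+1$ (then $t\ge 1$).

**The tree.** $G$ is the countable set of nonempty finite sequences of elements of $\{1,\dots,t\}\times\omega$. Write $g=h^\frown(j,m)$ with $h\in G\cup\{\emptyset\}$ and put $o(g)=h$ (the parent), $\mathrm{lev}(g)=j$, $x(g)=m$. Let $\mathrm{Lev}_j=\{g:\mathrm{lev}(g)=j\}$ and $G_{h,j}=\{h^\frown(j,m):m\in\omega\}$; the map $x$ sends $G_{h,j}$ bijectively onto $\omega$. For $j<t$ let $\sigma_j:\mathrm{Lev}_j\to\mathrm{Lev}_{j+1}$ be the bijection $h^\frown(j,m)\mapsto h^\frown(j+1,m)$. It preserves $o$ and $x$. For $n=3$, $t=1$ and $G$ is just the set of nonempty finite sequences of natural numbers, with $x$ the last entry.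

**The index set.** $I$ consists of distinct indices $f_c$ $(c\in G)$; $a_j$ $(1\le j<t)$; if $n$ is odd, also $r$; if $n$ is even, also $b_c$ $(c\in G)$. It is countably infinite. Take $\mathcal M=\bigsqcup_{i\in I}\mathcal M_i$ as in Lemma 3, and $\Psi$, $F^i$ accordingly.

**The gluing.** Let $E_0=\hat x^{-1}(\Psi)$, an open subset of $\beta G$. Put $G^{a_j}=\mathrm{Lev}_j\cup\mathrm{Lev}_{j+1}$, $G^r=\mathrm{Lev}_t$, $G^{b_c}=G_{c,t-1}\cup\mathrm{Lev}_t$, and call $a_j,r,b_c$ the gluing indices. Let $\hat\sigma_j:\widehat{\mathrm{Lev}_j}\to\widehat{\mathrm{Lev}_{j+1}}$ be the homeomorphism induced by $\sigma_j$; it preserves $\hat x$. Let $\sim$ be the equivalence relation on $E_0$ generated by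

* $a_j$: $p\sim\hat\sigma_j(p)$ for $p\in\widehat{\mathrm{Lev}_j}$ with $\hat x(p)\in F^{a_j}$;
* $r$ ($n$ odd): $p\sim p'$ if $p,p'\in\widehat{G^r}$ and $\hat x(p)=\hat x(p')\in F^r$;
* $b_c$ ($n$ even): $p\sim p'$ if $p,p'\in\widehat{G^{b_c}}$ and $\hat x(p)=\hat x(p')\in F^{b_c}$.

All identifications preserve $\hat x$, and those of type $i$ take place over $F^i$. As the $F^i$ are disjoint, different types do not interact. So the classes are exactly:

* type $a_j$: $\{p,\hat\sigma_j(p)\}$ with $p\in\widehat{\mathrm{Lev}_j}$, $\hat x(p)\in F^{a_j}$;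
* type $i\in\{r\}\cup\{b_c:c\in G\}$, as far as these are in $I$: $\widehat{G^i}\cap\hat x^{-1}(q)$ with $q\in F^i$;
* trivial classes $\{p\}$ for all other $p$, that is, when $\hat x(p)\in\omega$, or $\hat x(p)\in F^i$ with $i$ not a gluing index, or $\hat x(p)\in F^i$ with $i$ a gluing index and $G^i\notin p$.

All classes are compact. For instance, when $n=3$ the class of type $r$ over $q\in F^r$ contains, for every $h\in G\cup\{\emptyset\}$, the unique ultrafilter in $\widehat{G_{h,1}}$ that $\hat x$ sends to $q$. Let $\pi:E_0\to E=E_0/{\sim}$ be the quotient map. Points of $E$ are classes $e\subseteq E_0$; let $x:E\to\Psi$ be the map induced by $\hat x$. Each $g\in G$ is identified with its class, which is trivial. Every ultrafilter in a class $e\notin G$ is non-principal.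

**Lemma 9.** Every open $O\subseteq E_0$ containing a class $e$ contains a saturated compact open $N\supseteq e$.

*Proof.* Let $q$ be the value of $\hat x$ on $e$.

If $q\in\omega$, then $e=\{p\}$; take $N=\hat B\subseteq O$ with $B\in p$, $B\subseteq x^{-1}(q)$. All classes over $q$ are trivial.

If $q\in F^i$ and $e=\{p\}$ is trivial, take $N=\hat B\subseteq O$ with $B\in p$, $x(B)\subseteq M\in\mathcal M_i$, $M\in q$ and, if $i$ is a gluing index, $B\cap G^i=\emptyset$. Then $N$ lies over $\hat M\subseteq\omega\cup F^i$, so all its points form trivial classes.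

If $e=\{p,\hat\sigma_j(p)\}$ is of type $a_j$, use continuity of $\hat\sigma_j$ to choose $B\in p$ with $B\subseteq\mathrm{Lev}_j$, $x(B)\subseteq M\in\mathcal M_{a_j}$ and $N=\hat B\cup\widehat{\sigma_j(B)}\subseteq O$. It lies over $\hat M\subseteq\omega\cup F^{a_j}$, and $\widehat{\sigma_j(B)}=\hat\sigma_j(\hat B)$, so it is saturated.

If $e=\widehat{G^i}\cap\hat x^{-1}(q)$ is of type $i\in\{r,b_c\}$, let $M\in\mathcal M_i\cap q$. The compact sets $\widehat{G^i}\cap\hat x^{-1}(\hat A)$ with $A\in q$, $A\subseteq M$ are directed downwards with intersection $e\subseteq O$. So one of them lies in $O$; call it $N$. It equals $\widehat{G^i\cap x^{-1}(A)}$, hence is compact open. It lies over $\hat A\subseteq\omega\cup F^i$, and for each $q'\in F^i\cap\hat A$ it contains the whole class $\widehat{G^i}\cap\hat x^{-1}(q')$ and no other point over $q'$. So it is saturated. $\square$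

**Consequences.** Two distinct classes are disjoint compact subsets of the Hausdorff space $E_0$, so they have disjoint open neighbourhoods, and by Lemma 9 disjoint saturated open ones. Thus $E$ is Hausdorff. The sets $\pi(N)$ with $N$ saturated compact open form a base of compact open sets of $E$. $G$ is a dense set of isolated points of $E$. The map $x:E\to\Psi$ is continuous and onto, and for compact $K\subseteq\Psi$ the set $x^{-1}(K)=\pi(\hat x^{-1}(K))$ is compact. For $J\subseteq G$,
$$\operatorname{cl}_EJ=\{e:J\in p\text{ for some }p\in e\},\qquad J^+=\{e:J\in p\text{ for all }p\in e\}.\tag{3}$$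
Indeed, if $J\in p\in e$, then $p\in\operatorname{cl}_{\beta G}J$ and $e=\pi(p)\in\operatorname{cl}_EJ$. If $J\notin p$ for all $p\in e$, then $e\subseteq\widehat{G\setminus J}\cap E_0$, and Lemma 9 gives a neighbourhood of $e$ in $E$ missing $J$. The second formula is the first one for $G\setminus J$.

*(Acc) holds.* Let $T\subseteq G$ be infinite. If $x(T)$ is finite, infinitely many elements of $T$ lie in some compact $x^{-1}(m)$. Otherwise, by (Ψ3), infinitely many lie in some compact $x^{-1}(\hat M)$. So $T$ has an accumulation point in $E$, and it is not one of the isolated points in $G$.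

**The walls.** For $c\in G$ let
$$F_c=\operatorname{cl}_E(G_{c,1})\cap x^{-1}(F^{f_c}).$$
By (Ψ1) the $F_c$ are closed, disjoint from $G$, pairwise disjoint and form a locally finite family. Since $f_c$ is not a gluing index, each $d\in F_c$ is a trivial class $\{p\}$, and $G_{c,1}\in p$. So we have wall data. Let $X$ be the wall space. It is not compact, since its closed subspace $E$ maps continuously onto the non-compact $\Psi$.

## $X$ is an $S(n)$-space: two growing territories

By Lemma 4(b) we need to separate points $y\ne y'$ of $E$. Let $a=b=t$ if $n=2t$, and $a=t$, $b=t+1$ if $n=2t+1$. We construct an $a$-chain at $y$ and a $b$-chain at $y'$ whose last closures are disjoint, and use Lemma 1(a). Take a prepared pair, with its $K,K',S,S',Z$, and put $Y=G\setminus(S\cup S'\cup Z)$.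

**Step 1. Colour $G$ by the point that owns it, and count the steps.** Points of $S$ belong to $y$, points of $S'$ to $y'$. Because of the walls, children of a point owned by $y$ must be given to $y$, one step later. Climbing one level costs one more step. Call $g\in G$ *ownable* if $n$ is odd, or if $n$ is even and $\mathrm{lev}(g)<t$. In all cases points of level $1$ are ownable. Define $\chi:G\cup\{\emptyset\}\to\{\mathrm U,\mathrm V,0\}$, and $\delta(g)\in\omega$ when $\chi(g)\ne0$, by recursion on the length:

* $\chi(\emptyset)=0$;
* if $g\in S$: $\chi(g)=\mathrm U$, $\delta(g)=1$; if $g\in S'$: $\chi(g)=\mathrm V$, $\delta(g)=1$;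
* if $g\in Z$, or if $g\notin S\cup S'$ is not ownable: $\chi(g)=0$;
* otherwise $\chi(g)=\chi(o(g))$ and, if this is $\ne0$, $\delta(g)=\delta(o(g))+\mathrm{lev}(g)$.

Put $J_i=\{g\in G:\chi(g)=\mathrm U,\ \delta(g)\le i\}$ and $J_i'=\{g\in G:\chi(g)=\mathrm V,\ \delta(g)\le i\}$. For example, if $n=5$ (so $t=2$) and $y=c\in G$, then $J_1=\{c\}$; $J_2$ adds those children of $c$ of level $1$ that are not in $S'\cup Z$.

We record what follows at once. $J_1=S$, $J_1'=S'$, $J_1^+=K$, $J_1'^+=K'$. All $J_i$ satisfy (J1), and as in Lemma 5(a), $K'\cap\operatorname{cl}_EJ_i=\emptyset=K\cap\operatorname{cl}_EJ_i'$. Moreover: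

(4) *Elements of $J_i\cap Y=J_i\setminus S$ and of $J_i'\cap Y=J_i'\setminus S'$ are ownable, and those of level $j$ have $\delta\ge j+1$.*

(5) *If $e\in E\setminus(G\cup K\cup K')$, then $Y\in p$ for every $p\in e$.* For $p$ is non-principal, contains neither $S$ nor $S'$ by (3), and $Z$ is finite.

(6) *If $g\in\mathrm{Lev}_j$, $g,\sigma_jg\in Y$ and both levels $j,j+1$ are ownable, then $\chi(g)=\chi(o(g))=\chi(\sigma_jg)$ and, if this is $\ne0$, $\delta(\sigma_jg)=\delta(g)+1$.* This holds because $o(\sigma_jg)=o(g)$.

**Step 2. The territories grow fast enough along gluings.** *$\operatorname{cl}_EJ_i\subseteq J_{i+1}^+$ for $i<a$, and $\operatorname{cl}_EJ_i'\subseteq(J_{i+1}')^+$ for $i<b$.* The following argument is valid for $i\le t-1$ if $n=2t$ and for $i\le t$ if $n=2t+1$; this covers both statements. We write it for $J_i$.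

Let $e\in\operatorname{cl}_EJ_i$. If $e\in G$, then $e\in J_i\subseteq J_{i+1}^+$. If $e\in K$, then $e\in J_1^+$. The case $e\in K'$ is impossible. Otherwise (5) applies; let $p\in e$ with $J_i\in p$, so $J_i\cap Y\in p$. If $e=\{p\}$, we are done by (3). Now let $e$ be nontrivial.

* $n$ even, $e$ of type $a_{t-1}$ or $b_c$. Then $p$ contains $\mathrm{Lev}_t$ or $\mathrm{Lev}_{t-1}$. But by (4), $J_i\cap Y$ has no elements of level $t$, and its elements of level $t-1$ would have $\delta\ge t>i$. Impossible.
* $n$ odd, $e$ of type $r$. Then $\mathrm{Lev}_t\in p$, but elements of $J_i\cap Y$ of level $t$ would have $\delta\ge t+1>i$. Impossible.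
* The remaining case: $e=\{p_1,p_2\}$ of type $a_j$ with $p_1\in\widehat{\mathrm{Lev}_j}$, $p_2=\hat\sigma_j(p_1)$ and both levels $j,j+1$ ownable ($j\le t-2$ for $n$ even, $j\le t-1$ for $n$ odd). Let $Y_1=\{g\in\mathrm{Lev}_j:g,\sigma_jg\in Y\}$. Then $Y_1\in p_1$, because $Y\in p_1$ and $Y\in p_2$. If $J_i\in p_1$, then $\sigma_j(J_i\cap Y_1)\in p_2$, and it is contained in $J_{i+1}$ by (6). If $J_i\in p_2$, then $\sigma_j^{-1}(J_i)\cap Y_1\in p_1$, and it is contained in $J_i$ by (6). In both cases $J_{i+1}\in p_1\cap p_2$.

**Step 3. The territories grow fast enough along walls.** *If $h\in J_i$ and $i<a$, then $F_h^\bullet\subseteq J_{i+1}^+$; likewise $F_h^\circ\subseteq(J'_{i+1})^+$ for $h\in J_i'$, $i<b$.* Let $d=\{p\}\in F_h^\bullet$. Then $d\notin K'$: this is the proof of Lemma 5(a), which uses (J1) only. If $d\in K$, then $d\in J_1^+$. Otherwise $Y\cap G_{h,1}\in p$ by (5). Its elements are ownable with parent $h$, so they have $\chi=\chi(h)=\mathrm U$ and $\delta=\delta(h)+1\le i+1$. So $J_{i+1}\in p$. The primed case is the same.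

**Step 4. The $J_i$ are admissible.** We must check (J2): *if $h\in G\setminus J_i$, then $F_h\cap J_i^+\subseteq K$* (likewise for the primed sets). For $i=1$, $J_1^+=K$. Let $i\ge2$ and suppose $d=\{p\}\in F_h\cap J_i^+\setminus K$. As $J_i\in p$, $d\in\operatorname{cl}_EJ_i$, so $d\notin K'$. By (5), $J_i\cap Y\cap G_{h,1}\in p$. Any $g$ in this set is ownable with $o(g)=h$, so $\chi(h)=\chi(g)=\mathrm U$ and $\delta(h)=\delta(g)-1<i$. Hence $h\in J_i$, a contradiction.

**Step 5. The chains.** Put $U_i=U(J_i)$ for $i\le a$ and $U_i'=U'(J_i')$ for $i\le b$. They are open neighbourhoods of $y$ and $y'$ by Lemma 5(b). For $i<a$, Steps 2 and 3 say $R(J_i)\subseteq J_{i+1}^+$, so $\operatorname{cl}U_i\subseteq U_{i+1}$ by Lemma 5(d). Similarly for the primed sets and $i<b$. So we have an $a$-chain at $y$ and a $b$-chain at $y'$.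

**Step 6. The last closures are disjoint.** We verify the assumptions of Lemma 6 for $J_a,J_b'$. They are disjoint, as $\chi$ differs.

*$\operatorname{cl}_EJ_a\cap\operatorname{cl}_EJ_b'=\emptyset$.* Suppose $e$ lies in both. Then $e\notin G$, since $J_a\cap J_b'=\emptyset$, and $e\notin K\cup K'$. By (5) there are $p,p'\in e$ with $J_a\cap Y\in p$ and $J_b'\cap Y\in p'$. As $J_a\cap J_b'=\emptyset$, $p\ne p'$, so $e$ is nontrivial.

* $n$ even, type $a_{t-1}$ or $b_c$. By (4), neither $p$ nor $p'$ contains $\mathrm{Lev}_t$. So both contain $\mathrm{Lev}_{t-1}$, respectively $G_{c,t-1}$. But $e$ has only one such element: in type $a_{t-1}$ this is clear, and in type $b_c$ the map $x$ is injective on $G_{c,t-1}$, so $\hat x$ is injective on $\widehat{G_{c,t-1}}$, while $\hat x$ is constant on $e$. Thus $p=p'$, a contradiction.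
* $n$ odd, type $r$. Then $J_a\cap Y\cap\mathrm{Lev}_t\in p$, but its elements would have $\delta\ge t+1>a$, a contradiction.
* The remaining types $a_j$, both levels ownable: $e=\{p_1,p_2\}$ and $Y_1\in p_1$ as in Step 2. Now $p,p'$ are $p_1,p_2$ in some order, so for some $g\in Y_1$ one of $g,\sigma_jg$ is in $J_a$ and the other in $J_b'$. But $\chi(g)=\chi(\sigma_jg)$ by (6), a contradiction.

*$F_h^\bullet\cap\operatorname{cl}_EJ_b'=\emptyset$ for $h\in J_a$.* Let $d=\{p\}$ be in this set. Then $d\notin K'$ by Lemma 5(a), and $d\notin K$ as $K\cap\operatorname{cl}_EJ_b'=\emptyset$. So $J_b'\cap Y\cap G_{h,1}\in p$ by (5). Its elements are ownable, so they have $\chi=\chi(h)=\mathrm U$, a contradiction. Symmetrically, $F_h^\circ\cap\operatorname{cl}_EJ_a=\emptyset$ for $h\in J_b'$.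

By Lemma 6, $\operatorname{cl}U_a\cap\operatorname{cl}U_b'=\emptyset$. By Lemma 1(a), $X$ is an $S(n)$-space.

In the even case one sees why there is a separate index $b_c$ for every $c$: had we glued all the families $G_{c,t-1}$ to $\mathrm{Lev}_t$ over one common set $F^i$, a class would contain ultrafilters from $\widehat{G_{c,t-1}}$ for many $c$, and the uniqueness used in Step 6 would be lost.

## $X$ has $(P_n)$: filling $E$ in $n$ steps

Call $T\subseteq G$ *small* if $\operatorname{cl}_ET$ is compact. Subsets and finite unions of small sets are small. For example $x^{-1}(M)\cap G$ is small for $M\in\mathcal M$, as it lies in the compact $x^{-1}(\hat M)$. But $G_{h,j}$ is not small: the image under $x$ of a compact closure would be a compact subset of $\Psi$ containing $\omega$, so $\Psi$ would be compact.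

**Step 1. Non-small sets are seen over every $F^i$.** *If $T\subseteq G$ is not small, $i\in I$ and $K_0\subseteq\Psi$ is compact, there is $p\in\hat T$ with $\hat x(p)\in F^i\setminus K_0$.* The set $x(T)\subseteq\omega$ is not small: otherwise $\widehat{x(T)}\subseteq\Psi$, and $T$ would lie in the compact set $x^{-1}(\widehat{x(T)})$. By (Ψ2) there is $q\in x(T)^*\cap F^i\setminus K_0$, and $q\in\widehat{x(T)}=\hat x(\hat T)$.

Now let $U_1,\dots,U_n$ be an $n$-chain at a point $z\in E$, with captured sets $Q_1\subseteq\dots\subseteq Q_n$. By Lemma 8 it suffices to show that $G\setminus Q_n$ is small. Let $c\in U_1\cap G$ and $H\subseteq F_c$ be as in Lemma 7(c).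

**Step 2. The wall of $c$ captures the children of level 1.** *$G_{c,1}\setminus Q_2$ is small.* Otherwise Step 1 with $T=G_{c,1}\setminus Q_2$, $i=f_c$, $K_0=x(H)$ gives $p\in\hat T$ with $e=\pi(p)\in F_c\setminus H\subseteq U_2$. By Lemma 7(a) a neighbourhood $W$ of $e$ has $W\cap G\subseteq Q_2$. But $e\in\operatorname{cl}_ET$ and $T\cap Q_2=\emptyset$, a contradiction.

**Step 3. One gluing is crossed in one step.** *Let $1\le i<n$, and let $P,P'\subseteq G$, $\iota\in I$ be such that every $p\in\widehat{P'}$ with $\hat x(p)\in F^\iota$ satisfies $p\sim p'$ for some $p'\in\hat P$. If $P\setminus Q_i$ is small, then $P'\setminus Q_{i+1}$ is small.* Suppose $T=P'\setminus Q_{i+1}$ is not small. The set $K_0=x(\operatorname{cl}_E(P\setminus Q_i))$ is compact. By Step 1 there is $p\in\hat T$ with $\hat x(p)\in F^\iota\setminus K_0$; take $p'\sim p$ with $p'\in\hat P$. As $x(\pi(p'))=\hat x(p)\notin K_0$, we have $P\setminus Q_i\notin p'$, so $Q_i\in p'$. Then $e=\pi(p)=\pi(p')\in\operatorname{cl}_EQ_i\subseteq U_{i+1}$ by Lemma 7(b), and $e\notin G$ since $\hat x(p)\in\omega^*$. By Lemma 7(a)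 a neighbourhood of $e$ meets $G$ inside $Q_{i+1}$, while $e\in\operatorname{cl}_ET$ and $T\cap Q_{i+1}=\emptyset$, a contradiction.

Step 3 applies to the following triples $(P,P',\iota)$:

* $(G_{c,j},G_{c,j+1},a_j)$ and $(\mathrm{Lev}_{j+1},\mathrm{Lev}_j,a_j)$ for $j<t$, because $\sigma_j$ maps $G_{c,j}$ onto $G_{c,j+1}$ and $\mathrm{Lev}_j$ onto $\mathrm{Lev}_{j+1}$;
* $(G_{c,t},\mathrm{Lev}_t,r)$ for $n$ odd, and $(G_{c,t-1},\mathrm{Lev}_t,b_c)$ for $n$ even. Given $p\in\widehat{\mathrm{Lev}_t}$ over $q\in F^r$ (respectively $F^{b_c}$), there is $p'$ in $\widehat{G_{c,t}}$ (respectively $\widehat{G_{c,t-1}}$) with $\hat x(p')=q$, because $x$ maps $G_{c,t}$ (respectively $G_{c,t-1}$) bijectively onto $\omega$; and $p\sim p'$.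

**Step 4. Run the schedules (1) and (2).** *$G\setminus Q_n$ is small.* Start with Step 2 and apply Step 3 repeatedly.

Let $n=2t+1$. Then $G_{c,j}\setminus Q_{j+1}$ is small for $1\le j\le t$ (climbing), then $\mathrm{Lev}_t\setminus Q_{t+2}$ is small (merging by $r$), then $\mathrm{Lev}_{t-l}\setminus Q_{t+2+l}$ is small for $0\le l\le t-1$ (descending). The last index is $2t+1=n$.

Let $n=2t$, $t\ge2$. Then $G_{c,j}\setminus Q_{j+1}$ is small for $1\le j\le t-1$, then $\mathrm{Lev}_t\setminus Q_{t+1}$ is small (merging by $b_c$), then $\mathrm{Lev}_{t-l}\setminus Q_{t+1+l}$ is small for $0\le l\le t-1$. The last index is $2t=n$.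

Since the $Q_i$ increase, in both cases $G\setminus Q_n=\bigcup_{j\le t}(\mathrm{Lev}_j\setminus Q_n)$ is a finite union of small sets.

For $n=3$ this reads $G_{c,1}$ at step 2 and $G=\mathrm{Lev}_1$ at step 3; for $n=4$ it reads $G_{c,1}$ at step 2, $\mathrm{Lev}_2$ at step 3, $\mathrm{Lev}_1$ at step 4.

**Step 5. End of the proof of Theorem A.** By Lemma 8, whose hypothesis (Acc) was checked, $X$ has $(P_n)$. We saw that $X$ is non-compact and an $S(n)$-space. By Lemma 2 it is $S(n)FC$, hence $S(n)CFC$ and $S(n)FFC$. The case $n=2$ was settled by $X_2$. So for every $n>1$ there is a non-compact $S(n)$-space with $(P_n)$ lying in all three classes. $\square$
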